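# Negative Sobolev norms of solutions to the cubic Schrödinger equation: the threshold $s=-\tfrac32$

## 1. The two-sided bound and the exact range of $s$

We study the defocusing cubic nonlinear Schrödinger equation on the line,
$$i\,\partial_t q=-\partial_x^2q+2|q|^2q,\qquad q|_{t=0}=q_0,\qquad x\in\mathbb R,\ t\in\mathbb R. \tag{1.1}$$
For $q_0\in L^2(\mathbb R)$, $q$ is the global $L^2$ solution, obtained by extending to $L^2$ the solution map for regular data. We use
$$\hat f(\eta)=\frac1{\sqrt{2\pi}}\int_{\mathbb R} f(x)e^{-i\eta x}dx,\qquad \|f\|_{H^s}^2=\int_{\mathbb R}|\hat f(\eta)|^2(1+\eta^2)^s\,d\eta ,$$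
and write $\langle\eta\rangle=(1+\eta^2)^{1/2}$ and $\|\cdot\|_p$ for the $L^p(\mathbb R)$ norm. The estimate in question is
$$C_1(1+\|q_0\|_2)^{2s}\|q_0\|_{H^s}\le\|q(\cdot,t)\|_{H^s}\le C_2(1+\|q_0\|_2)^{-2s}\|q_0\|_{H^s}. \tag{1.2}$$

**Theorem A.** There are absolute constants $C_1,C_2>0$ such that (1.2) holds for all $s\in[-\frac32,-1]$, $q_0\in L^2$, $t\in\mathbb R$.

**Theorem B.** Let $s<-\frac32$.

1. For all $r>0$ and $\sigma\in\mathbb R$ there are $q_0^N$ with $\|q_0^N\|_2=r$ and times $t_N\to0^+$ such that $\|q^N(t_N)\|_{H^\sigma}/\|q_0^N\|_{H^s}\to\infty$. Hence no bound $\|q(t)\|_{H^\sigma}\le F(\|q_0\|_2)\|q_0\|_{H^s}$ holds, whatever $F$ and $\sigma$. Taking $\sigma=s$, the upper bound in (1.2) fails; by time reversal the lower bound fails too.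
2. For every fixed $T\neq0$ and $r>0$: $\ \sup\{\|q(T)\|_{H^s}/\|q_0\|_{H^s}:0<\|q_0\|_2\le r\}=\infty$.
3. With $\theta=\frac3{2|s|}\in(0,1)$, for all $q_0\in L^2$ and $t\in\mathbb R$,
$$\|q(t)\|_{H^s}\le C(1+\|q_0\|_2)^3\,\|q_0\|_2^{1-\theta}\,\|q_0\|_{H^s}^{\theta}.$$
The exponent $\theta$ cannot be replaced by any $\theta'>\theta$, whatever the dependence on $\|q_0\|_2$.

Consequently, among $s<-1$, estimate (1.2) holds exactly for $-\frac32\le s<-1$, with constants that can be chosen independent of $s$ there, and for every $s<-\frac32$ both inequalities fail.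

The background is a theorem in Roman V. Bessonov, Sergey A. Denisov, "Sobolev norms of $L^2$-solutions to NLS", arXiv:2211.07051 (2022): estimate (1.2) holds for $s\in[-1,0]$ with absolute constants. The authors write: "We do not know whether Theorem holds for $s<-1$." Theorems A and B settle every $s<-1$; together with that theorem, (1.2) holds for all $s\in[-\frac32,0]$. No claim is made that the powers $(1+\|q_0\|_2)^{\pm2s}$ are optimal.

## 2. What the bound says: low frequencies, reversal and scaling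

For negative $s$ the weight $\langle\eta\rangle^{2s}$ discounts high frequencies. The following example will return.

**Example.** Fix $\phi$ with $\|\phi\|_2=1$ and $\hat\phi$ supported in $[1,3]$. Put $q_0^N(x)=rN^{1/2}\phi(Nx)$. Then $\|q_0^N\|_2=r$ for every $N$, while $\hat q_0^N(\eta)=rN^{-1/2}\hat\phi(\eta/N)$ lives on $[N,3N]$. Since $\langle\eta\rangle^{s}\le N^{s}$ there when $s<0$, we get $\|q_0^N\|_{H^s}\le rN^s$. The $L^2$ norm stays fixed and the $H^s$ norm becomes tiny.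

The upper bound in (1.2) therefore says that a solution which is large in $L^2$ but sits at high frequency cannot move much of itself down to low frequency. The more negative $s$ is, the smaller the tolerated leak.

Two cases are immediate. For $s=0$ the bound follows from $\|q(t)\|_2=\|q_0\|_2$. For the linear equation $iu_t=-u_{xx}$, we have $\hat u(\eta,t)=e^{-it\eta^2}\hat u_0(\eta)$, so every $H^s$ norm is constant. Any leak is thus an effect of the cubic term.

**Standard facts used.** (i) (Tsutsumi 1987; see Cazenave, *Semilinear Schrödinger Equations*.) Equation (1.1) is globally well posed in $L^2$; $q_0\mapsto q$ is continuous from $L^2$ to $C([-T,T];L^2)$; $\|q(t)\|_2=\|q_0\|_2$; and $q_0\in H^4$ implies $q\in C(\mathbb R;H^4)\cap C^1(\mathbb R;H^2)$. (ii) Solutions are mapped to solutions by time translation, by $q\mapsto\overline{q(x,-t)}$, and by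
$$q\mapsto\lambda q(\lambda x,\lambda^2t)\quad(\lambda>0),\qquad\text{which turns } \|q\|_2 \text{ into } \lambda^{1/2}\|q\|_2 \text{ and } \hat q(\eta,t) \text{ into } \hat q(\eta/\lambda,\lambda^2t). \tag{2.1}$$

Complex conjugation preserves $H^s$ norms, since $\hat{\bar f}(\eta)=\overline{\hat f(-\eta)}$ and the weight is even.

*Reversal.* The upper and lower bounds in (1.2) are the same statement. Indeed $\tau\mapsto\overline{q(\cdot,t-\tau)}$ is a solution with data $\overline{q(t)}$, with the same $L^2$ norm, and at $\tau=t$ it equals $\overline{q_0}$. If the upper bound holds, applying it here gives $\|q_0\|_{H^s}\le C_2(1+\|q_0\|_2)^{-2s}\|q(t)\|_{H^s}$, which is the lower bound with $C_1=1/C_2$. The argument also runs backwards.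

We shall use a few inequalities all the time:
$$\|f\|_\infty^2\le\|f\|_2\|f'\|_2\le\tfrac12\|f\|_{H^1}^2,\qquad \|f\|_4^4\le\|f\|_\infty^2\|f\|_2^2\le\|f\|_2^3\|f'\|_2 , \tag{2.2}$$
the fact that $H^1$ is an algebra, and Hölder's inequality in the frequency variable:
$$\|f\|_{H^{\theta s}}\le\|f\|_{H^s}^{\theta}\|f\|_2^{1-\theta}\qquad(0\le\theta\le1). \tag{2.3}$$
The letters $C,c$ denote positive absolute constants unless indicated otherwise.

## 3. Three high frequencies make a low one (Theorem B, parts 1 and 2)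

We first see where $-\frac32$ comes from. Take $q_0^N$ as in the example. It has amplitude about $rN^{1/2}$ on a set of width $1/N$, and its natural time scale is $N^{-2}$. The cubic term has size $r^3N^{3/2}$ on that set, so its Fourier transform near frequency $0$ has size $r^3N^{3/2}\cdot N^{-1}=r^3N^{1/2}$. After time $N^{-2}$ a low-frequency part of size $r^3N^{-3/2}$ has been created, provided there is no cancellation. The data had size $rN^s$ in $H^s$. For $s<-\frac32$ the created part is much larger than the data. We now make this rigorous.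

Fix $\phi$ with $\hat\phi\in C_c^\infty(\mathbb R)$, $\hat\phi>0$ on $(1,3)$, $\hat\phi=0$ elsewhere, $\|\phi\|_2=1$. Let $u^\varepsilon$ be the solution with data $\varepsilon\phi$, and put
$$u_1(\tau)=e^{i\tau\partial^2}\phi,\qquad g=|u_1|^2u_1,\qquad u_3(\tau)=-2i\int_0^\tau e^{i(\tau-\sigma)\partial^2}g(\sigma)\,d\sigma .$$

**Step 1: expansion to third order.** The purpose is to show that $\varepsilon u_1+\varepsilon^3u_3$ describes $u^\varepsilon$ up to order $\varepsilon^5$: there is $C_\phi$ such that for all small $\varepsilon>0$ and all $\tau\in[0,1]$,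
$$\|u^\varepsilon(\tau)-\varepsilon u_1(\tau)-\varepsilon^3u_3(\tau)\|_{H^1}\le C_\phi\varepsilon^5. \tag{3.1}$$
By fact (i), $u^\varepsilon\in C(\mathbb R;H^4)$, and Duhamel's formula reads
$$u^\varepsilon(\tau)=\varepsilon u_1(\tau)-2i\int_0^\tau e^{i(\tau-\sigma)\partial^2}(|u^\varepsilon|^2u^\varepsilon)(\sigma)\,d\sigma .$$
The group $e^{i\tau\partial^2}$ is unitary on $H^1$, which is an algebra. Put $\delta=\varepsilon\|\phi\|_{H^1}$. The function $M(\tau)=\max_{[0,\tau]}\|u^\varepsilon\|_{H^1}$ is continuous, $M(0)=\delta$, and $M\le\delta+KM^3$ on $[0,1]$ with an absolute $K$. Suppose $8K\delta^2<1$. If $M=2\delta$ at some time, then $2\delta\le\delta+8K\delta^3$, i.e. $1\le8K\delta^2$, a contradiction. By continuity $M<2\delta$ on $[0,1]$. Inserting this in Duhamel's formula gives $\|u^\varepsilon-\varepsilon u_1\|_{H^1}\le8K\delta^3\le C_\phi\varepsilon^3$. Next, with $w=\varepsilon u_1$,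
$$|u|^2u-|w|^2w=(u-w)|u|^2+wu(\bar u-\bar w)+|w|^2(u-w),$$
so $\||u^\varepsilon|^2u^\varepsilon-\varepsilon^3g\|_{H^1}\le C_\phi\varepsilon^2\cdot\varepsilon^3$. Duhamel's formula once more gives (3.1).

**Step 2: the created low frequency does not vanish.** We show that $\hat u_3(0,\tau_0)\ne0$ for some $\tau_0\in(0,1]$. Since $u_1\in C([0,1];H^1)\subset C([0,1];L^3)$, the same algebraic identity and Hölder's inequality give $g\in C([0,1];L^1)$. Hence $\hat g(\zeta,\sigma)$ is jointly continuous: a change of $\sigma$ costs at most the $L^1$ distance uniformly in $\zeta$, and for fixed $\sigma$ the transform of an $L^1$ function is continuous. So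
$$\hat u_3(\zeta,\tau)=-2i\int_0^\tau e^{-i(\tau-\sigma)\zeta^2}\hat g(\zeta,\sigma)\,d\sigma$$
is jointly continuous, $\hat u_3(0,0)=0$, and
$$\partial_\tau\hat u_3(0,\tau)\big|_{\tau=0}=-2i\,\hat g(0,0)=-\frac{2i}{\sqrt{2\pi}}\int|\phi|^2\phi\,dx .$$
By Plancherel and $\widehat{\phi^2}=(2\pi)^{-1/2}\hat\phi*\hat\phi$, and since $\hat\phi$ is real,
$$\int|\phi|^2\phi\,dx=\int\phi^2\bar\phi\,dx=\frac1{\sqrt{2\pi}}\iint\hat\phi(\xi_1)\hat\phi(\xi_3)\hat\phi(\xi_1+\xi_3)\,d\xi_1d\xi_3>0 .$$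
The integrand is nonnegative, and it is positive for $\xi_1,\xi_3\in(1,\frac32)$, because then $\xi_1+\xi_3\in(2,3)$. In words: waves at $\xi_1$, $\xi_3$ and a conjugated wave at $\xi_1+\xi_3$ combine to frequency $0$. Since the derivative at $\tau=0$ is nonzero, we can fix $\tau_0\in(0,1]$ with $\gamma:=|\hat u_3(0,\tau_0)|>0$. Note also that $\hat u_1(\zeta,\tau)=e^{-i\tau\zeta^2}\hat\phi(\zeta)=0$ for $|\zeta|\le1$.

**Step 3: rescaling, and proof of part 1.** We transport the effect to frequency $N$. Let $q_0^N(x)=rN^{1/2}\phi(Nx)$. By (2.1), $q^N(x,t)=Nu^\varepsilon(Nx,N^2t)$ with $\varepsilon=rN^{-1/2}$. With $t_N=N^{-2}\tau_0$ we have $\hat q^N(\eta,t_N)=\hat u^\varepsilon(\eta/N,\tau_0)$. On $|\eta|\le1$ the term $\varepsilon u_1$ contributes nothing. The error in (3.1) contributes at most $N^{1/2}C_\phi\varepsilon^5=C_\phi r^5N^{-2}$ in $L^2(d\eta)$, the factor $N^{1/2}$ coming from the change of variable. By continuity of $\hat u_3(\cdot,\tau_0)$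 at $0$, the norm $\|\hat u_3(\eta/N,\tau_0)\|_{L^2(|\eta|\le1)}$ tends to $\sqrt2\,\gamma$, so it is at least $\gamma$ for large $N$. Therefore, for $N$ large,
$$\|\hat q^N(t_N)\|_{L^2(|\eta|\le1)}\ge\gamma r^3N^{-3/2}-C_\phi r^5N^{-2}\ge\tfrac\gamma2r^3N^{-3/2}.$$
On $|\eta|\le1$ the weight $\langle\eta\rangle^{\sigma}$ is at least $\min(1,2^{\sigma/2})$. So with $c_\sigma=\frac\gamma2\min(1,2^{\sigma/2})$, for every $\sigma\in\mathbb R$ and all large $N$,
$$\|q^N(t_N)\|_{H^\sigma}\ge c_\sigma r^3N^{-3/2},\qquad\|q_0^N\|_{H^s}\le rN^s . \tag{3.2}$$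
The ratio is at least $c_\sigma r^2N^{-s-3/2}\to\infty$ when $s<-\frac32$. This is part 1 of Theorem B, and with $\sigma=s$ it contradicts the upper bound in (1.2). The solutions $\overline{q^N(x,t_N-t)}$, observed at $t=t_N$, contradict the lower bound. $\square$

**Step 4: proof of part 2.** In part 1 the times shrink to $0$; here we get the same at any prescribed time $T$. The symmetry $q\mapsto\overline{q(x,-t)}$ lets us take $T>0$. Suppose the supremum $S$ is finite. First we show that finiteness at time $T$ gives a bound at nearby times. Let $\frac T4\le T'\le T$ and $\mu=(T'/T)^{1/2}\in[\frac12,1]$. If $q$ is a solution with $\|q\|_2\le r$, put $p(x,t)=\mu q(\mu x,\mu^2t)$, so that $\|p\|_2=\mu^{1/2}\|q\|_2\le r$ and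
$$\|p(t)\|_{H^s}^2=\int|\hat q(\zeta/\mu,\mu^2t)|^2(1+\zeta^2)^sd\zeta=\mu\int|\hat q(\zeta,\mu^2t)|^2(1+\mu^2\zeta^2)^sd\zeta .$$
Since $s<0$ and $\mu\le1$, $(1+\zeta^2)^s\le(1+\mu^2\zeta^2)^s\le\mu^{2s}(1+\zeta^2)^s$. Hence
$$\mu\|q(\mu^2t)\|_{H^s}^2\le\|p(t)\|_{H^s}^2\le\mu^{1+2s}\|q(\mu^2t)\|_{H^s}^2 .$$
Using the left inequality at $t=T$ (where $\mu^2T=T'$) and the right one at $t=0$,
$$\|q(T')\|_{H^s}\le\mu^{-1/2}\|p(T)\|_{H^s}\le\mu^{-1/2}S\|p(0)\|_{H^s}\le\mu^sS\|q(0)\|_{H^s}\le2^{|s|}S\|q(0)\|_{H^s}. \tag{3.3}$$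
Now let $T_N=T-N^{-2}\tau_0$ with $N$ large, so that $T_N\ge\frac T4$, and let $q$ be the solution with $q(T_N)=q_0^N$. Apply (3.3) with $T'=T_N$ to the solution $\overline{q(\cdot,T_N-\tau)}$, which starts at $\overline{q_0^N}$ and arrives at $\overline{q(0)}$. This gives $\|q(0)\|_{H^s}\le2^{|s|}S\,rN^s$. By definition of $S$, $\|q(T)\|_{H^s}\le S\|q(0)\|_{H^s}\le2^{|s|}S^2rN^s$. But by time translation $q(T)=q^N(t_N)$, so (3.2) with $\sigma=s$ gives $\|q(T)\|_{H^s}\ge c_sr^3N^{-3/2}$. As $N\to\infty$ this is impossible, since $s<-\frac32$. $\square$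

At $s=-\frac32$ exactly, the ratio obtained from (3.2) is bounded below by $c\,r^2$ and does not grow. The rest of the lecture shows that nothing worse happens there.

## 4. A Riccati equation and a conserved quantity for small $L^2$ data

To bound $H^s$ norms for all time we want conserved quantities that look like weighted integrals of $|\hat q|^2$. To see where they come from, suppose a vector $\psi=(\psi_1,\psi_2)$ satisfies
$$\psi_x=\begin{pmatrix}k&q\\ \bar q&-k\end{pmatrix}\psi,\qquad\psi_t=\begin{pmatrix}a&b\\c&-a\end{pmatrix}\psi .$$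
The quotient $y=\psi_2/\psi_1$ satisfies $y_x=\bar q-2ky-qy^2$ and $y_t=c-2ay-by^2$. Also $(\log\psi_1)_x=k+qy$ and $(\log\psi_1)_t=a+by$, so that $(qy)_t=(a+by)_x$. Integrating in $x$ suggests that $\int qy$ is conserved. The proof below uses only $y$, never $\psi$, and the equation for $y$ can be solved by a fixed point when $q$ is small in $L^2$.

Let $\kappa\ge1$ and $D_\pm=(\kappa\pm\partial)^{-1}$, with Fourier multipliers $(\kappa\pm i\eta)^{-1}$. The kernel of $D_+$ is $e^{-\kappa x}1_{x>0}$, and that of $D_-$ is its reflection. These kernels have $L^\infty$ norm $1$ and $L^2$ norm $(2\kappa)^{-1/2}\le1$, and $\langle\eta\rangle\le|\kappa\pm i\eta|$. Hence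
$$\|D_\pm f\|_{H^1}\le\|f\|_2,\qquad\|D_\pm f\|_\infty,\ \|D_\pm f\|_2\le\|f\|_1,\qquad\int(D_+f)g=\int f\,D_-g\quad(f,g\in L^2). \tag{4.1}$$

**Step 1: construction of $y$.** We solve the Riccati equation in $H^1$. Let $R=\|q\|_2<\frac12$. On the closed unit ball of $H^1$ consider $\Phi(y)=D_+(\bar q-qy^2)$. By (2.2), $\|\Phi(y)\|_{H^1}\le R(1+\|y\|_\infty^2)\le\frac32R\le\frac34$. Moreover
$$\|\Phi(y_1)-\Phi(y_2)\|_{H^1}\le R\|y_1+y_2\|_\infty\|y_1-y_2\|_\infty\le R\cdot\tfrac2{\sqrt2}\cdot\tfrac1{\sqrt2}\|y_1-y_2\|_{H^1}=R\|y_1-y_2\|_{H^1},$$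
and $R<\frac12$. So $\Phi$ has a unique fixed point $y=y(\kappa;q)$ in this ball:
$$y_x=\bar q-\kappa y-qy^2,\qquad\|y\|_{H^1}\le\tfrac32R\le2R. \tag{4.2}$$

**Step 2: dependence on $\kappa$ and $q$.** We need continuity in $(\kappa,q)$ and differentiability in $q$. Since
$$\frac{\langle\eta\rangle\,|\kappa-\kappa'|}{|\kappa+i\eta|\,|\kappa'+i\eta|}\le|\kappa-\kappa'|,$$
the operator $D_+:L^2\to H^1$ is Lipschitz in $\kappa$ in norm. If $y,y'$ belong to $(\kappa,q),(\kappa',q')$, then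
$$y-y'=[\Phi_{\kappa,q}(y)-\Phi_{\kappa,q}(y')]+[\Phi_{\kappa,q}(y')-\Phi_{\kappa',q'}(y')].$$
The first bracket is at most $\frac12\|y-y'\|_{H^1}$ in norm, so
$$\|y-y'\|_{H^1}\le2\cdot\tfrac32\big(|\kappa-\kappa'|\,\|q'\|_2+\|q-q'\|_2\big),$$
and $y$ is continuous in $(\kappa,q)$. Further, $(q,y)\mapsto y-D_+(\bar q-qy^2)$ is a polynomial built from bounded real-multilinear maps, hence real-smooth $L^2\times H^1\to H^1$. Its $y$-derivative is $1+2D_+(qy\,\cdot)$, and by (2.2)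
$$\|2D_+(qy\,\cdot)\|_{H^1\to H^1}\le2R\cdot\tfrac12\|y\|_{H^1}\le2R^2\le\tfrac12 .$$
So it is invertible, and the implicit function theorem yields locally a $C^1$ branch of solutions in $H^1$. Since $\|y\|_{H^1}\le\frac34<1$, the branch stays in the unit ball nearby, where the solution is unique. Thus $q\mapsto y$ is $C^1$ from $\{\|q\|_2<\frac12\}\subset L^2$ to $H^1$.

**Definition.** For $\kappa\ge1$ and $\|q\|_2<\frac12$ put
$$L(\kappa;q)=\int qy\,dx,\qquad A(\kappa)=\operatorname{Re}L(\kappa;q),\qquad G(\kappa)=A(\kappa)/\kappa .$$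
These are continuous in $(\kappa,q)$, and $|L|\le R\|y\|_2\le2R^2$.

**Example.** Take $\kappa=1$ and $y=\delta\operatorname{sech}x$ with $0<\delta\le\frac14$. For real functions (4.2) reads $q(1-y^2)=y'+y$, so the corresponding potential is
$$q=\frac{\delta\operatorname{sech}x\,(1-\tanh x)}{1-\delta^2\operatorname{sech}^2x}.$$
With $u=\tanh x$, $\|y\|_{H^1}^2=\delta^2\int_{-1}^1(1+u^2)du=\frac83\delta^2<1$ and $\|q\|_2\le\frac{\delta}{1-\delta^2}\big(\int_{-1}^1(1-u)^2du\big)^{1/2}=\frac\delta{1-\delta^2}\sqrt{8/3}<\frac12$. So $y$ is the fixed point. Then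
$$L=\int\frac{y(y'+y)}{1-y^2}dx=\int\frac{y^2}{1-y^2}dx=\int_{-1}^1\frac{\delta^2\,du}{1-\delta^2+\delta^2u^2}=\frac{2\delta\arcsin\delta}{\sqrt{1-\delta^2}},$$
where the term $yy'/(1-y^2)$ is the derivative of $-\frac12\log(1-y^2)$ and integrates to $0$. For small $\delta$ this is $2\delta^2+O(\delta^4)$: quadratic at first order, then quartic.

**Lemma 1.** If $\|q_0\|_2<\frac12$, then $L(\kappa;q(t))$ is independent of $t$.

*Proof.* **Step 1: reduction to regular data.** By density of $H^4$ in $L^2$, fact (i), and continuity of $L$ on $\{\|q\|_2<\frac12\}$, we may assume $q_0\in H^4$. Then $q\in C^1(\mathbb R;L^2)$, so $t\mapsto y\in H^1$ is $C^1$ by the chain rule.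

**Step 2: the zero-curvature identities.** These are the algebraic facts behind conservation. Put $k=\kappa/2$ and
$$a=2ik^2-i|q|^2,\qquad b=iq_x+2ikq,\qquad c=-i\bar q_x+2ik\bar q .$$
With $q_t=iq_{xx}-2i|q|^2q$ we claim
$$a_x=qc-b\bar q,\qquad b_x=q_t+2kb-2aq,\qquad c_x=\bar q_t+2a\bar q-2kc. \tag{4.3}$$
First, $qc-b\bar q=-iq\bar q_x+2ik|q|^2-iq_x\bar q-2ik|q|^2=-i(|q|^2)_x=a_x$. Second,
$$q_t+2kb-2aq=iq_{xx}-2i|q|^2q+2ikq_x+4ik^2q-4ik^2q+2i|q|^2q=iq_{xx}+2ikq_x=b_x .$$
Third,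
$$\bar q_t+2a\bar q-2kc=-i\bar q_{xx}+2i|q|^2\bar q+4ik^2\bar q-2i|q|^2\bar q+2ik\bar q_x-4ik^2\bar q=-i\bar q_{xx}+2ik\bar q_x=c_x .$$

**Step 3: $y_t=F$, where $F=c-2ay-by^2$.** We derive the same linear equation for both sides. The function $F$ lies in $H^1$, since $b,c,|q|^2,y\in H^1$ and $H^1$ is an algebra. By (4.3) and (4.2),
$$\begin{aligned}F_x&=\bar q_t+2a\bar q-2kc-2y(qc-b\bar q)-2a(\bar q-2ky-qy^2)\\&\qquad-y^2(q_t+2kb-2aq)-2by(\bar q-2ky-qy^2)\\&=\bar q_t-q_ty^2-2kc-2qyc+4kay+4aqy^2+2kby^2+2bqy^3\\&=\bar q_t-q_ty^2-(2k+2qy)F .\end{aligned}$$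
Differentiating $y=D_+(\bar q-qy^2)$ in $t$ gives $(y_t)_x=\bar q_t-q_ty^2-(2k+2qy)y_t$. So $\omega=y_t-F\in H^1$ satisfies $\omega_x=-(\kappa+2qy)\omega$, i.e. $\omega(x)=\omega(0)\exp\big(-\int_0^x(\kappa+2qy)\big)$. For $x<0$ this gives $|\omega(x)|\ge|\omega(0)|e^{\kappa|x|-2\|qy\|_1}$. Since $\omega$ is bounded, $\omega(0)=0$, and $\omega\equiv0$.

**Step 4: the conservation law.** We write $(qy)_t$ as an $x$-derivative. With $q_t=b_x-2kb+2aq$,
$$(qy)_t=y(b_x-2kb+2aq)+q(c-2ay-by^2)=yb_x-2kby+qc-bqy^2 ,$$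
while $(a+by)_x=qc-b\bar q+b_xy+b(\bar q-2ky-qy^2)$ is the same expression. Now $t\mapsto qy$ is $C^1$ into $L^1$, and $a+by-2ik^2=-i|q|^2+by$ is a sum of products of $H^1$ functions, so it tends to $0$ at $\pm\infty$. Hence $\frac d{dt}\int qy=0$. $\square$

## 5. Expanding $A(\kappa)$: what one value of $\kappa$ gives, and where positive combinations stop

From here on
$$R=\|q\|_2<\tfrac12,\qquad X=\|q\|_{H^{-3/2}},\qquad m=\|q\|_{H^{-1}} .$$
By (2.3), $\|q\|_{H^{-3\theta/2}}\le X^\theta R^{1-\theta}$ for $0\le\theta\le1$. In particular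
$$m\le X^{2/3}R^{1/3},\qquad m^3R\le X^2R^2. \tag{5.1}$$

**Step 1: splitting $A$ by homogeneity.** We separate a quadratic part, a quartic part and a remainder. Let $z=D_+\bar q$, $v=D_-q$, $e=y-z=-D_+(qy^2)$. By (4.1), $\int qe=-\int vqy^2$, so
$$\int qy=\int qz-\int vqy^2,\qquad y^2=z^2+e(y+z),$$
and $A=A_2+A_4+A_r$ with
$$A_2=\operatorname{Re}\int qz,\qquad A_4=-\operatorname{Re}\int vqz^2,\qquad A_r=-\operatorname{Re}\int vq\,e(y+z).$$
By Plancherel, $\int qz=\int\frac{|\hat{\bar q}(\eta)|^2}{\kappa+i\eta}d\eta=\int\frac{|\hat q(-\eta)|^2}{\kappa+i\eta}d\eta$, hence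
$$A_2=\int\frac{\kappa|\hat q|^2}{\kappa^2+\eta^2}\,d\eta,\qquad\frac{A_2}\kappa=\int\frac{|\hat q|^2}{\kappa^2+\eta^2}\,d\eta. \tag{5.2}$$

**Step 2: bounds on the ingredients.** We collect what is needed, uniformly in $\kappa\ge1$. Since $|\kappa\pm i\eta|\ge\langle\eta\rangle$, $\|v\|_2,\|z\|_2\le m$ and $\|v\|_{H^1},\|z\|_{H^1}\le R$. By (4.1) and (2.2), with $\|y\|_\infty\le\frac1{\sqrt2}\cdot2R=\sqrt2R$,
$$\|e\|_2\le\|qy^2\|_1\le R\|y\|_\infty\|y\|_2\le\sqrt2R^2\|y\|_2\le0.36\|y\|_2 .$$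
So $\|y\|_2\le m+0.36\|y\|_2$, which gives $\|y\|_2\le2m$. Then $\|y\|_\infty^2\le\|y\|_2\|y'\|_2\le4mR$, and $\|v\|_\infty\le(mR)^{1/2}$. Finally
$$\|e\|_\infty\le\|qy^2\|_1\le R\|y\|_\infty\|y\|_2\le R\cdot2(mR)^{1/2}\cdot2m=4R^{3/2}m^{3/2}.$$

**Step 3: the remainder is harmless.** Combining these bounds with (5.1),
$$|A_r|\le\|v\|_\infty\|q\|_2\|e\|_\infty\|y+z\|_2\le(mR)^{1/2}\cdot R\cdot4R^{3/2}m^{3/2}\cdot3m=12R^3m^3\le12R^4X^2. \tag{5.3}$$

**The case $s=-1$ by hand.** Take $\kappa=1$. By (5.2), $A_2(1)=m^2$, and Step 2 gives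
$$|A(1)-m^2|\le\|v\|_\infty\|q\|_2\|y\|_\infty\|y\|_2\le(mR)^{1/2}\cdot R\cdot2(mR)^{1/2}\cdot2m=4R^2m^2 .$$
If $R\le\frac14$, then $\frac34m^2\le A(1)\le\frac54m^2$ at every time. Since $A(1)$ is conserved, $\|q(t)\|_{H^{-1}}\le(5/3)^{1/2}\|q_0\|_{H^{-1}}$. One conserved number suffices for small data at $s=-1$.

**Positive combinations.** To reach $s<-1$, the natural first move is to integrate the conserved numbers $G(\kappa)$ against a positive measure $\nu$ on $[1,\infty)$. The quadratic part then has weight $\int\frac{d\nu(\kappa)}{\kappa^2+\eta^2}$. If $\nu([1,K])>0$, this weight is at least $\nu([1,K])/(K^2+\eta^2)\ge c\langle\eta\rangle^{-2}$. So positive combinations never go below $H^{-1}$. The tail $\eta^{-2}$ has to be cancelled, which leads to differences: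
$$\frac1{1+\eta^2}-\frac1{\kappa^2+\eta^2}=\frac{\kappa^2-1}{(1+\eta^2)(\kappa^2+\eta^2)} .$$

**A single difference.** For $\kappa=2$, say, $G(1)-G(2)$ has quadratic part $\int w|\hat q|^2$ with $w=\frac3{(1+\eta^2)(4+\eta^2)}$, comparable to $\|q\|_{H^{-2}}^2$. This overshoots. If the higher-order terms were bounded by $\frac12\int w|\hat q|^2$ for all $q$ with $\|q\|_2\le\varepsilon$, for some $\varepsilon\in(0,\frac12)$, then conservation would give an $H^{-2}$ bound for such data. Part 1 of Theorem B with $s=\sigma=-2$ and $r=\varepsilon$ excludes this.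

So we look for a combination of differences whose quadratic part is comparable to $\|q\|_{H^{-3/2}}^2=X^2$ and whose error is at most $CR^2X^2$. By (5.3) the remainder already fits. The crude bound on the quartic term does not:
$$|A_4|\le\|v\|_\infty\|q\|_2\|z\|_\infty\|z\|_2\le(mR)^{1/2}R(mR)^{1/2}m=m^2R^2\le X^{4/3}R^{8/3}.$$
It is short of $X^2$ by a power $\frac23$ of $X$, and $X$ may be much smaller than $R$. The structure of $A_4$ has to be used.

## 6. An exact formula for the quartic term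

Let $h=h_\kappa=(\kappa^2-\partial^2)^{-1}q\in H^2$. Then
$$v=\kappa h+h',\qquad z=\kappa\bar h-\bar h',\qquad q=\kappa^2h-h'' .$$
The aim is to integrate by parts until only one dangerous expression remains. In every integration by parts below, the function whose derivative is integrated is a product of at least two $H^1$ functions, hence lies in $W^{1,1}$, and there are no boundary terms.

**Step 1: symmetrize.** This brings $A_4$ into a form where real and imaginary parts separate. Since $v'=\kappa v-q$ and $z'=\bar q-\kappa z$, we have $(vz)'=v\bar q-qz$. Integrating $vz(vz)'$ gives $\int vz(v\bar q-qz)=0$, so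
$$\int vqz^2=\tfrac12\int vz\,S,\qquad S=qz+v\bar q .$$
With $J=\operatorname{Im}(\bar hh')$, multiplying out,
$$vz=\kappa^2|h|^2+\kappa(\bar hh'-h\bar h')-|h'|^2=\kappa^2|h|^2-|h'|^2+2i\kappa J,$$
$$\begin{aligned}S&=(\kappa^2h-h'')(\kappa\bar h-\bar h')+(\kappa h+h')(\kappa^2\bar h-\bar h'')\\&=2\kappa^3|h|^2-2\kappa\operatorname{Re}(\bar hh'')+2i\kappa^2J+2i\operatorname{Im}(\bar h'h'').\end{aligned}$$
Taking the real part of $\frac12vzS$ and dividing by $\kappa$,
$$-\frac{A_4}\kappa=\int\Big[(\kappa^2|h|^2-|h'|^2)\big(\kappa^2|h|^2-\operatorname{Re}(\bar hh'')\big)-2\kappa^2J^2-2J\operatorname{Im}(\bar h'h'')\Big]dx. \tag{6.1}$$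

**Step 2: four identities.** They convert (6.1) into a sum with as few second derivatives as possible.

1. $J^2=-\frac14(\bar hh'-h\bar h')^2=\frac12|h|^2|h'|^2-\frac12\operatorname{Re}(\bar h^2h'^2)$.
2. $\int|h|^2\operatorname{Re}(\bar hh'')=\operatorname{Re}\int h\bar h^2h''=-\operatorname{Re}\int(h'\bar h^2+2h\bar h\bar h')h'=-\operatorname{Re}\int\bar h^2h'^2-2\int|h|^2|h'|^2$.
3. $2J\operatorname{Im}(\bar h'h'')=\operatorname{Re}(\bar hh'^2\bar h'')-|h'|^2\operatorname{Re}(\bar hh'')$. This is $2\operatorname{Im}\alpha\operatorname{Im}\beta=\operatorname{Re}(\alpha\bar\beta)-\operatorname{Re}(\alpha\beta)$ with $\alpha=\bar hh'$, $\beta=\bar h'h''$.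
4. $2\int\bar h\bar h'h'h''=\int\bar h\bar h'(h'^2)'=-\int(\bar h'^2+\bar h\bar h'')h'^2=-\int|h'|^4-\int\bar h\bar h''h'^2$.

**Step 3: collect.** Expanding (6.1) with identities 1 and 3, the integrand is
$$\begin{aligned}&\kappa^4|h|^4-\kappa^2|h|^2\operatorname{Re}(\bar hh'')-\kappa^2|h|^2|h'|^2+|h'|^2\operatorname{Re}(\bar hh'')\\&\quad-\kappa^2|h|^2|h'|^2+\kappa^2\operatorname{Re}(\bar h^2h'^2)-\operatorname{Re}(\bar hh'^2\bar h'')+|h'|^2\operatorname{Re}(\bar hh'').\end{aligned}$$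
By identity 2 the second term integrates to $\kappa^2\operatorname{Re}\int\bar h^2h'^2+2\kappa^2\int|h|^2|h'|^2$. So the coefficient of $\kappa^2\int|h|^2|h'|^2$ is $2-1-1=0$, and that of $\kappa^2\operatorname{Re}\int\bar h^2h'^2$ is $1+1=2$. What remains is $2\int|h'|^2\operatorname{Re}(\bar hh'')-\operatorname{Re}\int\bar hh'^2\bar h''$, which by identity 4 equals $-\int|h'|^4-2\operatorname{Re}\int\bar h\bar h''h'^2$. Therefore
$$-\frac{A_4}\kappa=\kappa^4\!\int|h|^4+2\kappa^2\operatorname{Re}\!\int\bar h^2h'^2-\int|h'|^4-2T(h),\qquad T(h)=\operatorname{Re}\int hh''\,\bar h'^2. \tag{6.2}$$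

**Step 4: everything except $T$ is small enough.** Recall $\hat h=\hat q/(\kappa^2+\eta^2)$. For $\kappa\ge1$ the quantities $\kappa\langle\eta\rangle$, $|\eta|\langle\eta\rangle$, $\kappa|\eta|$, $\eta^2$, $\langle\eta\rangle^2$ are all at most $\kappa^2+\eta^2$; for the first, $\kappa\langle\eta\rangle\le\frac12(\kappa^2+1+\eta^2)\le\kappa^2+\eta^2$. Hence
$$\|\kappa h\|_2,\ \|h'\|_2\le m,\qquad\|\kappa h'\|_2,\ \|h''\|_2\le R,\qquad\|h\|_2\le\|q\|_{H^{-2}}\le X. \tag{6.3}$$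
By (2.2) and (5.1),
$$\|\kappa h\|_4^4,\ \|h'\|_4^4\le m^3R\le X^2R^2. \tag{6.4}$$
The first three terms of (6.2), the middle one by Cauchy–Schwarz, add up to at most $(1+2+1)X^2R^2$. So
$$\Big|\frac{A_4}\kappa-2T(h_\kappa)\Big|\le4R^2X^2 . \tag{6.5}$$

## 7. The term $T$: a logarithm at a fixed $\kappa$, and its removal in a difference

**The direct estimate of $T$.** By (6.3) and (6.4), $|T(h)|\le\|h\|_\infty\|h''\|_2\|h'\|_4^2\le\|h\|_\infty\cdot R\cdot XR$. We would be done with $\|h\|_\infty\le CX$. But at $\kappa=1$ the Fourier inversion formula and Cauchy–Schwarz give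
$$\|h_1\|_\infty\le\frac1{\sqrt{2\pi}}\int\langle\eta\rangle^{-2}|\hat q|\,d\eta\le\frac1{\sqrt{2\pi}}X\Big(\int\langle\eta\rangle^{-1}d\eta\Big)^{1/2},$$
and the last integral diverges logarithmically. The bound is in fact false: for $\hat q(\eta)=\langle\eta\rangle1_{|\eta|\le M}$ we have $X^2=2\operatorname{arcsinh}M$ and $h_1(0)=(2\pi)^{-1/2}\cdot2\operatorname{arcsinh}M$, so $h_1(0)/X=(2\pi)^{-1/2}(2\operatorname{arcsinh}M)^{1/2}\to\infty$, and multiplying $q$ by a small constant does not change the ratio. What is true is $\|h_\kappa\|_\infty\le(\|h_\kappa\|_2\|h_\kappa'\|_2)^{1/2}\le(Xm)^{1/2}\le X^{5/6}R^{1/6}$. It gives only $|T|\le X^{11/6}R^{13/6}$, short by $X^{1/6}$.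

The quadratic part forced us to use differences $G(1)-G(\kappa)$ anyway. They also repair this estimate: frequencies far above $\kappa$ nearly cancel in $h_1-h_\kappa$, so the logarithmic tail is cut off, at the price of a small power of $\kappa$.

**Lemma 2.** For $\kappa\ge1$: $\ |T(h_1)-T(h_\kappa)|\le C\kappa^{1/4}R^2X^2$.

*Proof.* **Step 1: bounds for $d=h_1-h_\kappa$.** We quantify the cancellation. We have
$$\hat d=\frac{\kappa^2-1}{(1+\eta^2)(\kappa^2+\eta^2)}\hat q,\qquad0\le\frac{\kappa^2-1}{\kappa^2+\eta^2}\le\min\big(1,\kappa^2\langle\eta\rangle^{-2}\big)\le\Big(\frac\kappa{\langle\eta\rangle}\Big)^a\quad(0\le a\le2),$$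
because $\kappa^2+\eta^2\ge\langle\eta\rangle^2$. We are free to choose $a$ in each estimate.

- With $a=\frac14$, $\ \|d\|_\infty\le C\int|\hat d|\le C\int\langle\eta\rangle^{-3/2}|\hat q|\cdot\langle\eta\rangle^{-1/2}\big(\tfrac\kappa{\langle\eta\rangle}\big)^{1/4}d\eta\le CX\kappa^{1/4}\Big(\int\langle\eta\rangle^{-3/2}d\eta\Big)^{1/2}\le C\kappa^{1/4}X$.
- With $a=\frac14$, $\ \|d''\|_2\le\kappa^{1/4}\|q\|_{H^{-1/4}}\le\kappa^{1/4}X^{1/6}R^{5/6}$.
- With $a=1$, $\|d''\|_2\le\kappa m$; with $a=0$, $\|d'\|_2\le m$. By (2.2), $\|d'\|_4\le(m^3\cdot\kappa m)^{1/4}=\kappa^{1/4}m\le\kappa^{1/4}X^{2/3}R^{1/3}$.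

We also recall $\|h_\kappa\|_\infty\le X^{5/6}R^{1/6}$ and, from (6.4), $\|h_1'\|_4,\|h_\kappa'\|_4\le(XR)^{1/2}$.

**Step 2: telescoping.** We replace $h_1$ by $h_\kappa$ one factor at a time:
$$T(h_1)-T(h_\kappa)=\operatorname{Re}\int\Big[d\,h_1''\bar h_1'^2+h_\kappa d''\bar h_1'^2+h_\kappa h_\kappa''\,\bar d'(\bar h_1'+\bar h_\kappa')\Big]dx .$$
For the first term use $L^\infty,L^2,L^4,L^4$; the same for the second; for the third, put $h_\kappa$ in $L^\infty$, $h_\kappa''$ in $L^2$, and the other two factors in $L^4$. The three bounds are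
$$C\kappa^{1/4}X\cdot R\cdot XR,\qquad X^{5/6}R^{1/6}\cdot\kappa^{1/4}X^{1/6}R^{5/6}\cdot XR,\qquad X^{5/6}R^{1/6}\cdot R\cdot\kappa^{1/4}X^{2/3}R^{1/3}\cdot2(XR)^{1/2}.$$
The powers of $X$ are $1+1$, $\frac56+\frac16+1$ and $\frac56+\frac23+\frac12$, all equal to $2$. The powers of $R$ are $1+1$, $\frac16+\frac56+1$ and $\frac16+1+\frac13+\frac12$, all equal to $2$. $\square$

## 8. An averaged conserved quantity of size $\|q\|_{H^{-3/2}}^2$

**Proposition 3.** There are absolute $\varepsilon_0\in(0,\frac12)$ and $C_0$ such that $\|q_0\|_2\le\varepsilon_0$ implies $\|q(t)\|_{H^{-3/2}}\le C_0\|q_0\|_{H^{-3/2}}$ for all $t$.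

*Proof.* **Step 1: the functional.** We average the differences so that the quadratic part has weight $\langle\eta\rangle^{-3}$. Let
$$E(q)=\int_1^\infty\kappa^{-2}\big(G(1)-G(\kappa)\big)\,d\kappa .$$
It converges absolutely because $G$ is continuous in $\kappa$ and $|G|\le2R^2$. By Lemma 1, $E(q(t))=E(q_0)$.

**Step 2: the quadratic part is comparable to $X^2$.** By (5.2) and Tonelli, the quadratic part of $E$ is $E_2=\int W|\hat q|^2d\eta$ with
$$W(\eta)=\frac1{1+\eta^2}\int_1^\infty\frac{\kappa^2-1}{\kappa^2(\kappa^2+\eta^2)}\,d\kappa .$$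
Upper bound: $\kappa^2+\eta^2\ge\frac12(\kappa+|\eta|)^2$, so the integral is at most $\int_1^\infty\frac{2\,d\kappa}{(\kappa+|\eta|)^2}=\frac2{1+|\eta|}\le2\langle\eta\rangle^{-1}$. Lower bound: restrict to $\kappa\ge2\langle\eta\rangle$. There $\kappa^{-2}(\kappa^2-1)\ge\frac34$ and $\kappa^2+\eta^2\le\frac54\kappa^2$, so the integral is at least $\frac35\int_{2\langle\eta\rangle}^\infty\kappa^{-2}d\kappa=0.3\langle\eta\rangle^{-1}$. Therefore $0.3X^2\le E_2\le2X^2$.

**Step 3: the error.** We bound everything beyond the quadratic part by $C'R^2X^2$. The quartic part of $G(1)-G(\kappa)$ is $A_4(1)-A_4(\kappa)/\kappa$. By (6.5), used at $1$ and at $\kappa$, it differs from $2(T(h_1)-T(h_\kappa))$ by at most $8R^2X^2$. The remainder part is at most $24R^4X^2$ by (5.3). With Lemma 2,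
$$|E-E_2|\le\int_1^\infty\kappa^{-2}\big(C\kappa^{1/4}R^2X^2+8R^2X^2+24R^4X^2\big)d\kappa\le C'R^2X^2,$$
since $\int_1^\infty\kappa^{-7/4}d\kappa<\infty$ and $R<\frac12$.

**Step 4: conclusion.** Choose $\varepsilon_0\in(0,\frac12)$ with $C'\varepsilon_0^2\le0.1$. Since $\|q(t)\|_2=\|q_0\|_2\le\varepsilon_0$ for all $t$, writing $X(t)=\|q(t)\|_{H^{-3/2}}$ we have $0.2X(t)^2\le E\le2.1X(t)^2$ at every time. Conservation of $E$ gives $X(t)^2\le10.5\,X(0)^2$, i.e. the claim with $C_0^2=10.5$. $\square$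

## 9. Scaling: from $H^{-3/2}$ and small data to Theorem A

**Step 1: small data, all $s\in[-\frac32,-1]$.** Proposition 3 concerns one norm; scaling turns it into a family of weighted bounds, and averaging these produces every $s$ in the range. Let $\|q_0\|_2\le\varepsilon_0$ and $\kappa\ge1$. Put $u(x,t)=\kappa^{-1}q(x/\kappa,t/\kappa^2)$. By (2.1), $\|u\|_2=\kappa^{-1/2}\|q\|_2\le\varepsilon_0$, so Proposition 3 applies to $u$, and $\hat u(\eta,t)=\hat q(\kappa\eta,t/\kappa^2)$. Since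
$$\int|\hat q(\kappa\eta)|^2(1+\eta^2)^{-3/2}d\eta=\kappa^2\int|\hat q(\eta)|^2(\kappa^2+\eta^2)^{-3/2}d\eta,$$
and the time $t/\kappa^2$ is arbitrary,
$$\int|\hat q(\eta,t)|^2(\kappa^2+\eta^2)^{-3/2}d\eta\le C_0^2\int|\hat q_0|^2(\kappa^2+\eta^2)^{-3/2}d\eta\qquad(\kappa\ge1,\ t\in\mathbb R). \tag{9.1}$$
With $p=2s+3\in[0,1]$ let
$$w_s(\eta)=\langle\eta\rangle^{-3}+p\int_1^\infty\kappa^{p-1}(\kappa^2+\eta^2)^{-3/2}d\kappa .$$
We check that $w_s$ is comparable to $\langle\eta\rangle^{2s}$, uniformly in $s$. Write $\alpha=\langle\eta\rangle$ and note $p-3=2s$. For the upper bound, $\kappa^2+\eta^2\ge\frac12(\kappa^2+\alpha^2)\ge\frac12\max(\kappa,\alpha)^2$ because $\kappa^2+\eta^2\ge1$. Splitting the integral at $\alpha$,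
$$w_s\le\alpha^{-3}+2^{3/2}\Big[\alpha^{-3}(\alpha^p-1)+\frac p{3-p}\alpha^{p-3}\Big]\le2^{3/2}\cdot\tfrac32\,\alpha^{p-3}\le6\alpha^{2s},$$
where we used $\frac p{3-p}\le\frac12$ and $1-2^{3/2}<0$. For the lower bound, $\kappa^2+\eta^2\le2\alpha^2$ when $\kappa\le\alpha$, so
$$w_s\ge\alpha^{-3}+2^{-3/2}\alpha^{-3}(\alpha^p-1)\ge2^{-3/2}\alpha^{p-3}=2^{-3/2}\alpha^{2s}.$$
Integrating (9.1) against $p\kappa^{p-1}d\kappa$ and adding (9.1) with $\kappa=1$ gives $\int w_s|\hat q(t)|^2\le C_0^2\int w_s|\hat q_0|^2$. Hence $\|q(t)\|_{H^s}\le C\|q_0\|_{H^s}$ with absolute $C$.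

**Step 2: arbitrary data.** We scale to small $L^2$ norm and count the cost. Let $R=\|q_0\|_2$, which is now arbitrary, and $\lambda=\max(1,R^2/\varepsilon_0^2)\le\varepsilon_0^{-2}(1+R)^2$. Write $q(x,t)=\lambda u(\lambda x,\lambda^2t)$. Then $\|u_0\|_2=\lambda^{-1/2}R\le\varepsilon_0$ and $\hat q(\eta,t)=\hat u(\eta/\lambda,\lambda^2t)$. Since $s<0$ and $\lambda\ge1$, Step 1 applied to $u$ gives
$$\|q(t)\|_{H^s}^2=\lambda\int|\hat u(\zeta,\lambda^2t)|^2(1+\lambda^2\zeta^2)^sd\zeta\le\lambda\|u(\lambda^2t)\|_{H^s}^2\le C\lambda\|u_0\|_{H^s}^2 .$$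
On the other hand $(1+\zeta^2)^s=\lambda^{-2s}(\lambda^2+\lambda^2\zeta^2)^s\le\lambda^{-2s}(1+\lambda^2\zeta^2)^s$, so
$$\lambda\|u_0\|_{H^s}^2\le\lambda^{-2s}\cdot\lambda\int|\hat u_0(\zeta)|^2(1+\lambda^2\zeta^2)^sd\zeta=\lambda^{-2s}\|q_0\|_{H^s}^2 .$$
Hence $\|q(t)\|_{H^s}^2\le C\lambda^{-2s}\|q_0\|_{H^s}^2$. As $\lambda^{-s}\le\varepsilon_0^{2s}(1+R)^{-2s}\le\varepsilon_0^{-3}(1+R)^{-2s}$, the upper bound in (1.2) follows with an absolute $C_2$.

**Step 3: the lower bound.** It follows from the upper bound by the reversal argument of Section 2, with $C_1=1/C_2$. This proves Theorem A. $\square$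

## 10. The interpolated bound below $-\frac32$ (Theorem B, part 3)

**Step 1: the bound.** Below the threshold, the $H^{-3/2}$ estimate still controls the weaker norm on the left; the loss is in the data. Let $s<-\frac32$ and $\theta=\frac3{2|s|}$, so that $\theta s=-\frac32$. Since $\langle\eta\rangle^{2s}\le\langle\eta\rangle^{-3}$, Theorem A at $-\frac32$ and then (2.3) give
$$\|q(t)\|_{H^s}\le\|q(t)\|_{H^{-3/2}}\le C(1+\|q_0\|_2)^3\|q_0\|_{H^{-3/2}}\le C(1+\|q_0\|_2)^3\|q_0\|_2^{1-\theta}\|q_0\|_{H^s}^\theta .$$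

**Step 2: the exponent is sharp.** We test a better exponent on the family of Section 3. Suppose $\|q(t)\|_{H^s}\le F(\|q_0\|_2)\|q_0\|_{H^s}^{\theta'}$ held for some $\theta'>\theta$ and some function $F$. Then (3.2) with $\sigma=s$ and $r=1$ would give
$$c_sN^{-3/2}\le F(1)N^{s\theta'}\qquad\text{for all large }N .$$
This is impossible, since $|s|\theta'>|s|\theta=\frac32$. $\square$
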